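# Sharply 2-transitive groups of characteristic 0 in which commuting of translations is not transitive

## Two theorems on centralizers of translations

**Theorem 1.** Let $H\neq 1$ be a group without involutions (for example $H=\mathbb Z$). There is a sharply 2-transitive group $G$ of characteristic $0$, with $|G|=\max(|H|,\aleph_0)$, containing $H$ and a translation $\tau\in J^2\setminus\{1\}$ with $H\le \mathrm{Cen}(\tau)$, such that for every $n\ge 2$ there is $\rho_n\in J^2$ with $\rho_n^n=\tau$ and the elements $h\rho_nh^{-1}\in J^2$ $(h\in H)$ are pairwise distinct $n$-th roots of $\tau$. The group $G$ is non-split, and commuting is not transitive on $J^2\setminus\{1\}$.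

**Theorem 2.** A group $H$ embeds into the centralizer of a nontrivial translation of some sharply 2-transitive group of characteristic $0$ if and only if $H$ contains no involution.

Here $J$ is the set of involutions (elements of order exactly 2) of $G$, $J^2=\{ij: i,j\in J\}$ is the set of translations, and $\mathrm{Cen}$ denotes the centralizer in $G$. Theorem 1 answers a question whose source is the paper of Tim Clausen and Katrin Tent, "On the geometry of sharply 2-transitive groups", arXiv:2002.05187 (2020): are there non-split sharply 2-transitive groups of characteristic $0$ in which commuting is not transitive on $J^2\setminus\{1\}$? They exist, and $H=\mathbb Z$ gives a countable one. No assumptions beyond ZFC are used.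

We now unpack the terms, one at a time.

## Points, involutions and characteristic

A group $G$ acts sharply 2-transitively on a set $X$, $|X|\ge 3$, if for all $x\ne y$ and $x'\neq y'$ in $X$ there is exactly one $g\in G$ with $gx=x'$, $gy=y'$. So two elements of $G$ that agree at two points are equal, and a nontrivial element fixes at most one point. Involutions exist: for $x\ne y$, the element $g$ with $gx=y$, $gy=x$ satisfies $g^2=1$, because $g^2$ fixes $x$ and $y$.

The example to keep in mind is $\mathrm{AGL}(1,K)$, the group of maps $x\mapsto ux+v$ ($u\ne0$) on a field $K$ with at least three elements. More generally one may take a near-field $K$: $(K,+)$ is an abelian group, the nonzero elements form a group $K^*$ under multiplication, $0x=x0=0$, and $x(y+z)=xy+xz$. Then $K\rtimes K^*$ acts sharply 2-transitively on $K$. The group $G$ is called split if it has a nontrivial abelian normal subgroup, that is, if $G\cong K\rtimes K^*$ for a near-field $K$. We use one known fact about this notion, due to Neumann: $G$ splits if and only if $J^2$ is a subgroup of $G$, and then $J^2$ is abelian.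

**Lemma 3.** Let $G$ act sharply 2-transitively on $X$.

1. If $i,j\in J$ both move the point $z$, there is $g\in G$ with $gz=z$ and $gig^{-1}=j$. In particular all involutions are conjugate.
2. If $i\ne j$ in $J$, then $ij$ has no fixed point; in particular $i$ and $j$ have no common fixed point.
3. If the involutions have fixed points, then no involution commutes with a nontrivial translation.

*Proof.* (1) Since $iz\ne z\ne jz$, there is $g$ with $gz=z$ and $g(iz)=jz$. Then $gig^{-1}$ sends $z$ to $g(iz)=jz$ and sends $jz$ to $gi(iz)=gz=z$. So does $j$, and two elements agreeing at two points are equal. For arbitrary $i,j\in J$ a point $z$ moved by both exists, because each fixes at most one point and $|X|\ge3$.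

(2) Suppose $ijx=x$. Then $ix=jx=:y$. If $y\ne x$, then $i$ and $j$ both exchange $x$ and $y$, so $i=j$, a contradiction. If $y=x$, then $x$ is the only fixed point of $i$ and the only fixed point of $j$. Take $z\ne x$; both move $z$, and (1) gives $g$ with $gz=z$, $gig^{-1}=j$. Now $gx$ is a fixed point of $gig^{-1}=j$, so $gx=x$. Thus $g$ fixes $x$ and $z$, hence $g=1$ and $i=j$, a contradiction. A common fixed point of $i$ and $j$ would be a fixed point of $ij$.

(3) All involutions are conjugate, so each of them has a fixed point. Let $a\in J$ commute with $\tau=ij$, $i\neq j$, and let $ax=x$. Then $a\tau x=\tau ax=\tau x$, and $\tau x\ne x$ by (2). So $a$ fixes two points and $a=1$, a contradiction. $\square$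

The characteristic is defined as follows. If the involutions have no fixed point, $\mathrm{char}(G)=2$. Otherwise all products $ij$, $i\ne j\in J$, have the same order; if this order is a prime $p$, then $\mathrm{char}(G)=p$, and if it is infinite, then $\mathrm{char}(G)=0$. That the orders agree is seen as follows. Each involution has exactly one fixed point, and $i\mapsto \mathrm{fix}(i)$ is a map $J\to X$ which respects the actions, since $\mathrm{fix}(gig^{-1})=g\,\mathrm{fix}(i)$. It is injective by Lemma 3(2) and surjective since $G$ is transitive on $X$. So, outside characteristic 2, the set $X$ can be replaced by $J$ with the conjugation action, and any two products $ij$ with $i\ne j$ are conjugate. This tells us what to build: a group acting sharply 2-transitively by conjugation on its own involutions.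

Three examples. The group $S_3$ on three points has characteristic 3: transpositions fix a point and products of two different ones are 3-cycles. The group $A_4$ on four points (that is, $\mathrm{AGL}(1,\mathbb F_4)$) has characteristic 2. The third one is the basic building block of everything below. In $\mathrm{AGL}(1,\mathbb Q)$ write
$$\iota_c:x\mapsto 2c-x,\qquad \tau_q:x\mapsto x+q\qquad(c,q\in\mathbb Q).$$
A map $x\mapsto ux+v$ of order 2 has $u=-1$, so the involutions are exactly the $\iota_c$. Since $\iota_c$ is the unique involution fixing $c$, we have $g\iota_cg^{-1}=\iota_{g(c)}$: conjugation acts on the involutions as the group acts on $\mathbb Q$, hence sharply 2-transitively. Furthermore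
$$\iota_c\iota_d=\tau_{2(c-d)},\qquad \iota_c\tau_q\iota_c=\tau_{-q}.\tag{1}$$
So the products of two involutions form the group $\{\tau_q\}\cong\mathbb Q$, which is torsion-free and abelian and is inverted by every $\iota_c$. The characteristic is $0$.

Lemma 3 already proves half of Theorem 2. In characteristic $0$ the involutions have fixed points, so by Lemma 3(3) the centralizer of a nontrivial translation, and hence each of its subgroups, contains no involution. What remains is the construction.

## Transitivity of commuting and square roots of translations

Commuting is transitive on $J^2\setminus\{1\}$ if, for $\sigma,\tau,\rho\in J^2\setminus\{1\}$, whenever $\sigma$ commutes with $\tau$ and $\tau$ with $\rho$, also $\sigma$ commutes with $\rho$. Call a set $S\subseteq G$ uniquely 2-divisible if each $s\in S$ has exactly one square root in $S$; for instance $\{\tau_q:q\in\mathbb Q\}$ is uniquely 2-divisible and $\{\tau_n:n\in\mathbb Z\}$ is not, as $\tau_1$ has no square root there. Put $iJ=\{ij:j\in J\}$. It is known that for $\mathrm{char}(G)\ne2$ the following are equivalent: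

* (a) commuting is transitive on $J^2\setminus\{1\}$;
* (b) $iJ\cap kJ$ is uniquely 2-divisible for all $i\ne k\in J$;
* (c) $\mathrm{Cen}(ik)=iJ\cap kJ$ is abelian and is inverted by $k$ for all $i\ne k\in J$;
* (d) the sets $\mathrm{Cen}(\sigma)\setminus\{1\}$, $\sigma\in J^2\setminus\{1\}$, form a partition of $J^2\setminus\{1\}$.

It is also known that they hold whenever $G$ is split, whenever $\mathrm{char}(G)=p\ne0,2$, and whenever $G$ satisfies the descending chain condition on centralizers (in particular when $G$ has finite Morley rank), and that the non-split sharply 2-transitive groups of characteristic $0$ constructed by Rips and Tent satisfy them too.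

In the smallest cases one sees this by hand. In $S_3$ the set $J^2$ consists of $1$ and the two 3-cycles, and everything commutes. In $\mathrm{AGL}(1,\mathbb Q)$ we have $J^2=\{\tau_q\}$, again abelian, and $\iota_cJ=\{\tau_q\}$ for every $c$ by (1), so (b) reads "$\mathbb Q$ is uniquely 2-divisible".

How could (a) fail? It would suffice to have a translation $\tau$ with two square roots $\rho,\rho'\in J^2$ that do not commute with each other, since both commute with $\tau$. In $A=\mathrm{AGL}(1,\mathbb Q)$ the translation $\tau_1$ has only the root $\tau_{1/2}$ among translations. But suppose we enlarge $A$ by an element $h$ that commutes with $\tau_1$ and not with $\tau_{1/2}$. Then $h\tau_{1/2}h^{-1}$ is a second root of $\tau_1$. The cheapest group in which this happens, for a whole group $H$ of such elements, is the amalgam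
$$G_0=A*_C(C\times H),\qquad C=\langle\tau_1\rangle\cong\mathbb Z. \tag{2}$$
Lemma 3(3) says that $H$ must have no involutions. The work lies in embedding $G_0$ into a sharply 2-transitive group.

## Trees, and a hyperbolic pair of involutions in the amalgam

We use standard Bass–Serre theory (Serre, *Trees*, Ch. I §§5–6). Write $x^g=g^{-1}xg$. Let a group act on a tree without inversions. An element either fixes a vertex (it is elliptic) or translates a unique line, its axis (it is hyperbolic). We recall:

* (T1) Elements of finite order are elliptic.
* (T2) If $g$ has axis $\ell$, then $g^{m}$ ($m\ne0$) has axis $\ell$ and $xgx^{-1}$ has axis $x\ell$. An element that acts on a line as a nontrivial translation is hyperbolic with this line as axis.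
* (T3) If $a,b,ab$ are all elliptic, then $a,b$ have a common fixed vertex (Prop. 26, Cor. 2 in Serre).
* (T4) If $c$ preserves a line $\ell$ and fixes a vertex, then it fixes the projection of that vertex to $\ell$ (the closest vertex of $\ell$). So $c$ acts on $\ell$ trivially or as the reflection in a vertex. By (T1) this applies to every involution preserving $\ell$.
* (T5) The amalgam $P*_CQ$ acts without inversions on a tree with vertices the cosets $gP$ and $gQ$ and with edges the cosets $gC$, joining $gP$ to $gQ$. A word whose letters alternate between $P\setminus C$ and $Q\setminus C$, of length at least $1$, is not $1$.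
* (T6) A multiple HNN extension $\Gamma=\langle G,t_k\mid t_k^{-1}bt_k=\theta_k(b)\ (b\in B_k)\rangle$ with injective $\theta_k:B_k\to G$ contains $G$ and acts on a tree with vertices the cosets $gG$ and edges the cosets $gB_k$, with origin $gG$ and terminus $gt_kG$. This orientation is $\Gamma$-invariant, so there are no inversions. In particular (Britton) $t_k^{-1}gt_k\notin G$ for $g\in G\setminus B_k$.

**Definition.** A pair of distinct involutions $a,b$ is hyperbolic if $ab$ is hyperbolic, and elliptic otherwise.

By (T1) and (T3), a pair is elliptic exactly when $a,b$ have a common fixed vertex. If it is hyperbolic and $\ell$ is the axis of $ab$, then $a(ab)a=ba=(ab)^{-1}$ and likewise for $b$, so $a$ and $b$ preserve $\ell$ by (T2).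

Here is the example that will guide us. In $G_0$ take $1\ne h\in H$ and
$$i=\iota_0,\qquad k=hih^{-1}.\tag{3}$$
The edge stabilizers are conjugates of $C$, so they are torsion-free, and an involution fixes exactly one vertex: $i$ fixes only the vertex $A$ and $k$ fixes only $hA\ne A$. So $(i,k)$ is a hyperbolic pair. Since $i$ and $k$ preserve the axis $\ell$ of $ik$, they fix vertices of $\ell$, so $\ell$ contains $A$ and $hA$. The segment between them is $A$ — $(C\times H)$ — $hA$, and its two edges $C$ and $hC$ both have stabilizer $C$. So the pointwise stabilizer of $\ell$ is contained in $C$. Conversely, $i$ inverts $\tau_1$, and so does $k$ because $h$ commutes with $\tau_1$. Hence $\tau_1$ commutes with $ik$, so it preserves $\ell$; it fixes two vertices of $\ell$, so it fixes $\ell$ pointwise. The pointwise stabilizer of $\ell$ is exactly $C$, and both involutions invert it.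

In particular $G_0$ is not 2-transitive on its involutions: $ik$ is hyperbolic, $\iota_0\iota_1$ is elliptic, so no element conjugates $(i,k)$ to $(\iota_0,\iota_1)$.

## Where the direct HNN construction breaks

The sensible repair is to force conjugacy. Given a pair $(a,b)$ of involutions that should become conjugate to a pair in $A$, the subgroup $\langle a,b\rangle$ is infinite dihedral; add a letter $t$ with $t^{-1}at=\iota_0$, $t^{-1}bt=\iota_{1/2}$, and repeat for all pairs. Write $D_\infty$ for the infinite dihedral group, and let
$$M=\{x\mapsto \pm x+n:n\in\mathbb Z\}=\langle\iota_0,\iota_{1/2}\rangle\le A,\qquad M\cong D_\infty .$$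

This destroys sharpness. Take $a=i$, $c=k$ from (3), put $r=ac$ and take the pair $(a,b)$ with $b=cac=ar^2$. It is a hyperbolic pair, as $ab=r^2$. Let $B=\langle a,b\rangle=\langle a,r^2\rangle$ and $\theta:B\to M$, $\theta(a)=\iota_0$, $\theta(b)=\iota_{1/2}$, so that $\theta(r^2)=\iota_0\iota_{1/2}=\tau_{-1}$. Form the HNN extension with $t^{-1}xt=\theta(x)$ for $x\in B$. Now $r$ normalizes $B$: we have $a^r=r^{-1}ar=ar^2=b$, and $r$ commutes with $r^2$. So $t^{-1}rt$ conjugates $\iota_0$ to $\iota_{1/2}$ and commutes with $\tau_{-1}$. The element $\tau_{-1/2}\in A$ does the same, since $\tau_{1/2}\iota_0\tau_{-1/2}=\iota_{1/2}$. Therefore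
$$z=t^{-1}rt\,\tau_{1/2}$$
centralizes $\iota_0$ and $\tau_{-1}$, hence $\iota_0$ and $\iota_{1/2}$. But $r\notin B$, so $t^{-1}rt\notin G_0$ by (T6) and $z\ne1$. A nontrivial element centralizing two distinct involutions survives in every larger group, and no larger group is sharply 2-transitive on its involutions.

The culprit is the element $r\notin B$ normalizing $B$. So before adding $t$ we should enlarge $\langle a,b\rangle$ to a dihedral group that is its own normalizer. Moreover such a choice has to remain available at every later stage, so it must be part of the structure we carry along. That is the idea of the next definition: each pair of involutions lies on exactly one "line", and lines are self-normalizing.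

## Lined groups

**Definition.** A lined group $(G,A,\mathcal L)$ is a group $G$ with a conjugation-invariant family $\mathcal L$ of subgroups ("lines") and a member $A\in\mathcal L$, $A\cong\mathrm{AGL}(1,\mathbb Q)$, such that

* (L1) each $L\in\mathcal L$ is either isomorphic to $D_\infty$ (a short line) or $G$-conjugate to $A$ (a full line);
* (L2) any two distinct involutions of $G$ lie in exactly one line;
* (L3) $N_G(L)=L$ for all $L\in\mathcal L$.

The simplest example is $G=A$, $\mathcal L=\{A\}$. By contrast $M$ could not be a line in a group containing $A$, because $\tau_{1/2}\notin M$ normalizes $M$. A line of $G$ through two involutions contains their product; short lines are the pairs still to be dealt with.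

In both kinds of lines the products of two involutions form a torsion-free abelian group inverted by each involution of the line: for $\mathrm{AGL}(1,\mathbb Q)$ this is (1), and in $D_\infty=\langle r\rangle\rtimes\langle a\rangle$ the involutions are the $ar^m$, with $ar^m\,ar^n=r^{n-m}$.

**Lemma 4.** In a lined group:

1. the product of two distinct involutions has infinite order; so distinct involutions do not commute;
2. only $1$ centralizes two distinct involutions;
3. no involution commutes with a product of two distinct involutions.

*Proof.* (1) The two involutions lie in a line, and in $D_\infty$ and $\mathrm{AGL}(1,\mathbb Q)$ the product has infinite order. If distinct involutions commuted, their product would have order 2.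

(2) Let $g$ centralize $a\neq b$, and let $L$ be the line through $a,b$. Then $L^g$ is a line containing $a,b$, so $L^g=L$ by (L2) and $g\in L$ by (L3). In $D_\infty$ the centralizer of an involution $a$ is $\{1,a\}$, so $a$ and $b$ have trivial common centralizer. In $\mathrm{AGL}(1,\mathbb Q)$ the same holds, because the conjugation action on involutions is sharply 2-transitive.

(3) Suppose an involution $a$ commutes with $ij$, where $i\ne j$ are involutions. If $a=i$, then $a$ commutes with $j$, contradicting (1); in the same way $a\ne j$. From $(aia)(aja)=ij$ we get $i\,aia=j\,aja$, that is,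
$$(ia)^2=(ja)^2.$$
Multiplying by $a$ on the right gives $iai=jaj$, and $iai\ne a$ because $i$ and $a$ do not commute. The line through $a,i$ contains $a$ and $iai$. The line through $a,j$ contains $a$ and $jaj=iai$. By (L2) the two lines coincide. In this one line the products $ia$ and $ja$ lie in a torsion-free abelian group and have equal squares, so $ia=ja$ and $i=j$, a contradiction. $\square$

## Self-normalizing dihedral groups on an axis

Let $\Gamma$ act on a tree without inversions. The aim is to find short lines for all hyperbolic pairs. Let $\Lambda$ be the set of axes of hyperbolic pairs, and for $\ell\in\Lambda$ let $N_\ell$ be the pointwise stabilizer of $\ell$.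

The first candidate for a line through a hyperbolic pair $(a,b)$ with axis $\ell$ would be the group generated by all involutions preserving $\ell$. The pair (3) shows that this is too big. There, $i\tau_1$ is an involution (as $i$ inverts $\tau_1$) and it preserves $\ell$, so this group contains $ik$ and $i\cdot i\tau_1=\tau_1$. These commute, $ik$ acts on $\ell$ as a nontrivial translation, and $\tau_1$ has infinite order and acts trivially on $\ell$, so they generate $\mathbb Z^2$. This is not contained in $D_\infty$. The pair $(i,i\tau_1)$ is in fact elliptic and lies in $A$. The right choice keeps only the roots of powers of $ab$.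

**Lemma 5.** Assume for all $\ell\in\Lambda$:

* (H1) $N_\ell$ is trivial or infinite cyclic;
* (H2) every involution preserving $\ell$ acts on $\ell$ as a reflection and inverts $N_\ell$.

Then there is a conjugation-invariant family $\mathcal L_{hyp}$ of subgroups isomorphic to $D_\infty$ such that each hyperbolic pair lies in exactly one member, no elliptic pair lies in a member, and $N_\Gamma(L)=L$ for all $L\in\mathcal L_{hyp}$.

*Proof.* Fix $\ell\in\Lambda$, put $N=N_\ell$, let $J_\ell$ be the set of involutions preserving $\ell$, and let $T=T_\ell=\langle cd:c,d\in J_\ell\rangle$.

**Step 1.** We determine $T$ and show $J_\ell=aT$ for each $a\in J_\ell$. By (H2) a product $cd$ with $c,d\in J_\ell$ acts on $\ell$ as a translation and centralizes $N$. So $T$ acts on $\ell$ by translations and centralizes $N$. The image of $T$ in the automorphism group of $\ell$ is infinite cyclic, because it is a group of translations of $\ell$ and $\ell$ is the axis of some product in $T$. The kernel $T\cap N$ is central in $T$. A group with cyclic quotient by a central subgroup is abelian, so $T$ is abelian. It is torsion-free: a torsion element of $T$ acts on $\ell$ as a translation of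 finite order, that is, trivially, so it lies in $N$, which is torsion-free by (H1).

Let $a\in J_\ell$. Since $cd=(ac)^{-1}(ad)$, the elements $ac$ ($c\in J_\ell$) generate $T$. Moreover $a(ac)a=ca=(ac)^{-1}$, and since $T$ is abelian it follows that $a$ inverts all of $T$. So for $t\in T$ we have $(at)^2=(ata)t=t^{-1}t=1$, and $at\neq1$ because $a$ acts on $\ell$ as a reflection and $t$ as a translation. Hence $aT\subseteq J_\ell$. Conversely $c=a(ac)\in aT$ for $c\in J_\ell$.

**Step 2.** We define the rotation group of the line. For $\sigma\in T\setminus N$ put
$$R(\sigma)=\{\rho\in T:\ \rho^m\in\langle\sigma\rangle\text{ for some }m\ge1\}.$$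
As $T$ is abelian this is a subgroup: if $\rho^m=\sigma^p$ and $\rho'^{m'}=\sigma^{p'}$, then $(\rho\rho')^{mm'}=\sigma^{pm'+p'm}$, and inverses are clear. It meets $N$ trivially: if $\rho\in R(\sigma)\cap N$ and $\rho^m=\sigma^p$, then $\sigma^p$ fixes $\ell$ pointwise while $\sigma$ translates $\ell$ nontrivially, so $p=0$, $\rho^m=1$ and $\rho=1$. So $R(\sigma)$ embeds into the cyclic group of translations of $\ell$. It is infinite cyclic, and by (T2) its nontrivial elements are hyperbolic with axis $\ell$.

If $1\ne\sigma'\in R(\sigma)$, then $R(\sigma')=R(\sigma)$. Indeed $\sigma'\notin N$, and $\sigma'^m=\sigma^p$ with $m\ge1$ and $p\ne0$. If $\rho^s=\sigma'^q$, then $\rho^{sm}=\sigma^{pq}$. If $\rho^s=\sigma^q$, then $\rho^{sp}=\sigma^{pq}=\sigma'^{mq}$; taking inverses if $p<0$, we get $\rho\in R(\sigma')$.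

**Step 3.** We define the lines and check that each hyperbolic pair lies in exactly one. For a hyperbolic pair $(a,b)$ with axis $\ell$ we have $a,b\in J_\ell$ and $ab\in T\setminus N$. Put
$$L(a,b)=R(ab)\langle a\rangle .$$
Since $a$ inverts $R(ab)\cong\mathbb Z$ and $a\notin R(ab)$, this is isomorphic to $D_\infty$. It contains $b=a(ab)$. Let $\mathcal L_{hyp}$ be the set of all $L(a,b)$. The construction commutes with conjugation: $(ab)^g$ has axis $g^{-1}\ell$, and $T_{g^{-1}\ell}=T_\ell^g$, so $L(a,b)^g=L(a^g,b^g)$.

Let $c\ne d$ be involutions of $L(a,b)$. Then $c=a\rho$, $d=a\rho'$ with $\rho,\rho'\in R(ab)$, and $cd=\rho^{-1}\rho'\in R(ab)\setminus\{1\}$. By Step 2 the pair $(c,d)$ is hyperbolic with axis $\ell$ and $R(cd)=R(ab)$, so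
$$L(c,d)=R(ab)\langle a\rho\rangle=L(a,b).$$
Thus no elliptic pair lies in a member, and a hyperbolic pair $(c,d)$ lies in no member other than $L(c,d)$.

**Step 4.** We show that members are self-normalizing. Let $L=R\langle a\rangle$ be a member with $R=R(ab)=\langle r\rangle$, and let $g$ normalize $L$. Since $R$ consists of $1$ and the elements of infinite order of $L$, $g$ normalizes $R$, so $r^g=r^{\pm1}$. Comparing axes, $g$ preserves $\ell$. We need:

(∗) If $g$ preserves $\ell$ and commutes with $a$ and $r$, then $g=1$.

Indeed, $a$ fixes exactly one vertex of $\ell$, and $g$, commuting with $a$, fixes this vertex. So $g$ acts on $\ell$ trivially or as a reflection; a reflection would invert the action of $r$ on $\ell$, which is a nontrivial translation, whereas $g$ commutes with $r$. So $g\in N$. By (H2) $a$ inverts $g$, and it commutes with $g$, so $g^2=1$ and $g=1$ as $N$ is torsion-free.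

Now $a^g$ is an involution of $L$, say $a^g=ar^m$. We may multiply $g$ on either side by elements of $L$: this changes neither the hypothesis that $g$ normalizes $L$ nor the truth of $g\in L$. From $a^{r^{-1}}=rar^{-1}=ar^{-2}$ we see that $gr^{-p}$ in place of $g$ changes $m$ to $m-2p$, and leaves $r^g$ unchanged. So we may assume $m\in\{0,1\}$. Replacing $g$ by $ag$ leaves $a^g$ unchanged and replaces $r^g$ by its inverse. So we may also assume $r^g=r$.

If $m=0$, then $g$ commutes with $a$ and $r$, so $g=1\in L$ by (∗).

Let $m=1$. Then $a^{g^2}=(ar)^g=ar\cdot r=ar^2=a^r$. So $g^2r^{-1}$ commutes with $a$; it commutes with $r$ and preserves $\ell$; by (∗) $g^2=r$. Now $g^{-1}ag=ar=ag^2$ gives $g^{-1}a=ag$, so $aga=g^{-1}$ and $(ag)^2=1$. If $ag=1$, then $g=a$ and $r=g^2=1$, which is false. So $ag$ is an involution preserving $\ell$, and $ag\in J_\ell=aT$ by Step 1. Hence $g\in T$. Since $g^2=r\in R(ab)$, some power $g^{2s}$, $s\ge1$, lies in $\langle ab\rangle$, so $g\in R(ab)=\langle r\rangle$. But $r$ is not the square of a power of itself, since it has infinite order. So $m=1$ does not occur. $\square$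

The case $m=1$ is precisely the situation of the failed attempt: there $g=r=ac$ normalized $\langle a,r^2\rangle$. Passing to all roots in $T$ has absorbed such elements.

## The amalgam is a lined group

**Proposition 6.** Let $A=\mathrm{AGL}(1,\mathbb Q)$, let $H\ne1$ be a group without involutions, and let $G_0=A*_C(C\times H)$ with $C=\langle\tau_1\rangle$ as in (2). Then $(G_0,A,\mathcal L_0)$ is a lined group for a suitable $\mathcal L_0$.

*Proof.* We use the Bass–Serre tree of (T5), and call the vertices $gA$ the $A$-vertices.

**Step 1.** We locate the involutions. The group $C\times H$ has no involutions: if $(c,h)^2=1$, then $c=1$, since $C$ is torsion-free, and $h^2=1$, so $h=1$. Edge stabilizers are conjugates of $C$, hence torsion-free. So an involution fixes a vertex by (T1), fixes no edge, and hence fixes exactly one vertex, which is an $A$-vertex.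

**Step 2.** We check the hypotheses of Lemma 5. For $\ell\in\Lambda$ the group $N_\ell$ is contained in an edge stabilizer, which is infinite cyclic; this is (H1). Let $a$ be an involution preserving $\ell$. By (T4) it fixes a vertex $v$ of $\ell$; this is its only fixed vertex, so it acts on $\ell$ as a reflection, and $v=gA$ for some $g$. The edges at $v$ are the $gxC$, $x\in A$, with stabilizers $gxCx^{-1}g^{-1}$. They lie in the conjugate by $g$ of the translation subgroup of $A$, since that subgroup is normal in $A$. So $N_\ell$ lies in the translation subgroup of $\Gamma_v=gAg^{-1}$ and is inverted by the involution $a\in\Gamma_v$. This is (H2).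

**Step 3.** We define $\mathcal L_0$ and verify the axioms. Let $\mathcal L_0$ be the set of conjugates of $A$ together with $\mathcal L_{hyp}$. It is conjugation-invariant and satisfies (L1). An elliptic pair has a common fixed vertex, which is unique and an $A$-vertex. The conjugates of $A$ are the stabilizers of $A$-vertices, so the pair lies in exactly one conjugate of $A$, and in no member of $\mathcal L_{hyp}$. A hyperbolic pair lies in no vertex stabilizer, and in exactly one member of $\mathcal L_{hyp}$. This is (L2). For (L3) we only need the conjugates of $A$. Let $g$ normalize $\Gamma_v$, $v$ an $A$-vertex, and let $a\in\Gamma_v$ be an involution. Then $gag^{-1}$ fixes only $gv$, and lies in $\Gamma_v$, so $gv=v$ and $g\in\Gamma_v$. $\square$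

## Moving short lines into conjugates of $\mathrm{AGL}(1,\mathbb Q)$

**Proposition 7.** Let $(G,A,\mathcal L)$ be a lined group. There is a lined group $(\Gamma,A,\mathcal L')$ with $G\le\Gamma$ and $|\Gamma|\le\max(|G|,\aleph_0)$, such that any two distinct involutions of $G$ lie in a common $\Gamma$-conjugate of $A$.

*Proof.* **Step 1.** We define $\Gamma$ and its tree. Let $(B_k)_{k\in I}$ represent the $G$-conjugacy classes of short lines. If $I=\emptyset$, all lines of $G$ are full, and $\Gamma=G$, $\mathcal L'=\mathcal L$ will do. Otherwise choose isomorphisms $\theta_k:B_k\to M$, with $M=\{x\mapsto\pm x+n\}\le A$ as before, and put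
$$\Gamma=\langle G,\ t_k\ (k\in I)\mid t_k^{-1}bt_k=\theta_k(b)\ (b\in B_k,\ k\in I)\rangle .$$
Short lines are generated by two elements, so $|I|\le\max(|G|,\aleph_0)$, and the bound on $|\Gamma|$ follows. Consider the tree of (T6), and let $v_0$ be the vertex $G$, so $\Gamma_{v_0}=G$. For $v=gv_0$ put $\mathcal L_v=g\mathcal Lg^{-1}$; this does not depend on the choice of $g$, as $\mathcal L$ is $G$-invariant, and $\Gamma_v=gGg^{-1}$ with $\mathcal L_v$ is a lined group. For an edge $e=gB_k$ with origin $o(e)=gv_0$ and terminus $t(e)=gt_kv_0$ we have
$$\Gamma_e=gB_kg^{-1}\in\mathcal L_{o(e)},\qquad \Gamma_e=gt_kMt_k^{-1}g^{-1}\le A_e:=gt_kAt_k^{-1}g^{-1}\in\mathcal L_{t(e)} .\tag{4}$$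
So the stabilizer of $e$ is a short line at the origin and is contained in the full line $A_e$ at the terminus. ($A_e$ depends only on $e$: replacing $g$ by $gb$ with $b\in B_k$ replaces $gt_k$ by $gt_k\theta_k(b)$, and $\theta_k(b)\in A$.) All edge stabilizers are isomorphic to $D_\infty$.

**Step 2.** We determine the common fixed points of an elliptic pair. Let $a\neq b$ be involutions with a common fixed vertex, and let $F$ be the subtree of common fixed points. For $v\in F$ let $L_v$ be the unique line in $\mathcal L_v$ containing $a,b$. Let $e$ be an edge of $F$ at $v$, so $a,b\in\Gamma_e$. By (4): if $v=o(e)$, then $L_v=\Gamma_e$ is short; if $v=t(e)$, then $L_v=A_e$ is full.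

Next, if $L_v$ is short, there is exactly one edge with origin $v$ and stabilizer $L_v$. By translation we may take $v=v_0$. The edges with origin $v_0$ are the $gB_k$ with $g\in G$, with stabilizers $gB_kg^{-1}$. Each short line of $G$ has this form, for a unique $k$. If $gB_kg^{-1}=g'B_kg'^{-1}$, then $g^{-1}g'\in N_G(B_k)=B_k$ by (L3), so $gB_k=g'B_k$. This is where self-normalization enters, and where the direct construction broke.

That edge belongs to $F$, because $a,b\in L_v$. Consequently:

* if $L_v$ is short, $F$ has exactly one edge at $v$; it leaves $v$, and at its terminus $w$ the line $L_w$ is full;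
* if $L_v$ is full, all edges of $F$ at $v$ enter $v$, and they come from vertices $u$ with $L_u$ short.

So $F$ contains a vertex $w$ with $L_w$ full. All its neighbors in $F$ have short lines and have no further edges in $F$. As $F$ is connected, it is a star around $w$ (possibly a single vertex), $w=w(a,b)$ is the only vertex of $F$ with a full line, and $F$ has diameter at most $2$. Since the families $\mathcal L_v$ are permuted by $\Gamma$, we have $w(a^x,b^x)=x^{-1}w(a,b)$ for $x\in\Gamma$.

**Step 3.** We show that each elliptic pair lies in exactly one $\Gamma$-conjugate of $A$. It lies in $L_w$, $w=w(a,b)$, which is a full line in $\mathcal L_w$, hence a $\Gamma$-conjugate of $A$. If also $a,b\in gAg^{-1}$, then $gv_0\in F$ and the line $L_{gv_0}=gAg^{-1}$ is full; so $gv_0=w$ and $gAg^{-1}=L_w$. Involutions $a\ne b$ of $G$ fix $v_0$, so this applies to them and gives the last assertion of the proposition.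

**Step 4.** We show that conjugates of $A$ are self-normalizing in $\Gamma$. Let $x$ normalize $P=gAg^{-1}$, and let $a\ne b$ be involutions in $P$. By Step 3, $w(a,b)=gv_0=:w$. Also $a^x,b^x\in P$, so $w(a^x,b^x)=w$ for the same reason. But $w(a^x,b^x)=x^{-1}w$, so $x\in\Gamma_w$. As $P\in\mathcal L_w$ is self-normalizing in the lined group $\Gamma_w$, $x\in P$.

**Step 5.** We show that for $\ell\in\Lambda$ the group $N=N_\ell$ contains no involution. Let $\ell$ be the axis of $ab$, $(a,b)$ a hyperbolic pair. Two distinct involutions in $N$ would have a common fixed set containing the infinite line $\ell$, contradicting diameter at most $2$. Suppose $N$ contains exactly one involution $c$. As $a$ and $b$ preserve $\ell$, they normalize $N$ and so centralize $c$. If $a\in N$, then $a=c$ is centralized by $b$, so $(ab)^2=1$ and $ab$ is not hyperbolic, a contradiction. So $a\notin N$, in particular $a\ne c$. By (T4) $a$ fixes a vertex $v$ of $\ell$. Then $a,c\in\Gamma_v$ are distinct commuting involutions, contradicting Lemma 4(1) in $\Gamma_v$.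

**Step 6.** We verify (H1) and (H2). For any edge $e$ of $\ell$, $N$ is a subgroup of $\Gamma_e\cong D_\infty$ without involutions, so it lies in the rotation subgroup of $\Gamma_e$. Hence $N$ is trivial or infinite cyclic, which is (H1). Also, every nontrivial $n\in N$ is a product of two distinct involutions of $\Gamma_e$, for each edge $e$ of $\ell$: a rotation $n$ is $d\cdot(dn)$ with $d$ an involution of $\Gamma_e$.

Let $c$ be an involution preserving $\ell$. By Step 5 $c\notin N$, so by (T4) $c$ acts on $\ell$ as the reflection in a vertex $v$ of $\ell$. It normalizes $N$. If $N\ne1$, it centralizes or inverts $N\cong\mathbb Z$. Let $1\ne n\in N$ and let $e$ be an edge of $\ell$ at $v$. Then $n$ is a product of two distinct involutions of $\Gamma_e\le\Gamma_v$, and $c\in\Gamma_v$, so by Lemma 4(3) in $\Gamma_v$ the involution $c$ does not centralize $n$. Hence $c$ inverts $N$, which is (H2).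

**Step 7.** We assemble $\mathcal L'$. Let $\mathcal L'$ be the set of all $\Gamma$-conjugates of $A$ together with $\mathcal L_{hyp}$ from Lemma 5. It is conjugation-invariant, and (L1) is clear. An elliptic pair lies in exactly one conjugate of $A$ (Step 3) and in no member of $\mathcal L_{hyp}$. A hyperbolic pair lies in exactly one member of $\mathcal L_{hyp}$ and in no conjugate of $A$, since these lie in vertex stabilizers. This is (L2). (L3) is Step 4 and Lemma 5. $\square$

## The union of the chain

**Theorem 8.** Every lined group $(G_0,A,\mathcal L_0)$ embeds into a sharply 2-transitive group $G$ of characteristic $0$ of cardinality $|G_0|$, acting by conjugation on its set $J$ of involutions.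

*Proof.* Iterate Proposition 7 to get lined groups $G_0\le G_1\le G_2\le\cdots$ with the same $A$, and put $G=\bigcup_nG_n$. All $G_n$ are infinite, as they contain $A$, so $|G_n|=|G_0|$ for all $n$ and $|G|=|G_0|$. The set $J$ of involutions of $G$ is infinite.

For 2-transitivity, let $(a,b)$ and $(c,d)$ be pairs of distinct involutions. Each pair lies in some $G_n$, hence in a $G_{n+1}$-conjugate of $A$. So both are conjugate in $G$ to pairs of distinct involutions of $A$, and $A$ acts 2-transitively by conjugation on its involutions. Hence $(a,b)$ and $(c,d)$ are conjugate in $G$.

For sharpness, let $g\in G$ centralize two distinct involutions. All three elements lie in some $G_n$, and $g=1$ by Lemma 4(2).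

For the characteristic, an involution $i$ fixes the point $i\in J$, so $\mathrm{char}(G)\ne2$. Products of distinct involutions have infinite order by Lemma 4(1), so $\mathrm{char}(G)=0$. $\square$

## Distinct roots, and the end of both proofs

*Proof of Theorem 1.* Let $G_0=A*_C(C\times H)$ and let $G\ge G_0$ be the group given by Proposition 6 and Theorem 8. It is sharply 2-transitive of characteristic $0$, with $|G|=|G_0|=\max(|H|,\aleph_0)$. Put $\tau=\tau_1$ and $\rho_n=\tau_{1/n}$. By (1) both lie in $J^2\setminus\{1\}$, and $\rho_n^n=\tau$. Also $H\le\mathrm{Cen}(\tau)$.

**Step 1.** We show that the roots are distinct. For $h\in H$ we have $h\rho_nh^{-1}\in J^2$ and $(h\rho_nh^{-1})^n=h\tau h^{-1}=\tau$. Let $h\ne h'$ in $H$ and $k=h^{-1}h'\ne1$, and let $n\ge2$. Then $k\in(C\times H)\setminus C$ and $\rho_n\in A\setminus C$. So $k\rho_nk^{-1}\rho_n^{-1}$ is a reduced word of length 4 in $G_0$, and it is not $1$ by (T5). Hence $k\rho_nk^{-1}\neq\rho_n$, that is, $h\rho_nh^{-1}\ne h'\rho_nh'^{-1}$.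

**Step 2.** We show that commuting is not transitive. Take $1\ne h\in H$, $\rho=\rho_2$ and $\rho'=h\rho h^{-1}\neq\rho$. Then $\rho,\tau,\rho'\in J^2\setminus\{1\}$, and $\rho$ and $\rho'$ both commute with $\tau=\rho^2=\rho'^2$. Suppose $\rho$ and $\rho'$ commute. Then $(\rho\rho'^{-1})^2=\rho^2\rho'^{-2}=1$ and $\rho\rho'^{-1}\ne1$, so $\rho\rho'^{-1}$ is an involution. It commutes with $\rho$, which is a product of two distinct involutions. Choosing $n$ such that $G_n$ contains all these elements, we contradict Lemma 4(3). So (a) fails, and by the known equivalence (b), (c) and (d) fail as well.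

**Step 3.** We show that $G$ is non-split. If $G$ were split, then by Neumann $J^2$ would be an abelian subgroup, and $\rho,\rho'\in J^2$ would commute, which Step 2 excludes. $\square$

*Proof of Theorem 2.* The condition is necessary by Lemma 3(3), as noted there. It is sufficient by Theorem 1 if $H\ne1$. For $H=1$ take the group $\mathrm{AGL}(1,\mathbb Q)$ with its translation $\tau_1$. $\square$

So in characteristic $0$ the centralizer of a translation may contain a nonabelian free group, or any prescribed finite group of odd order, whereas under (c) the groups $\mathrm{Cen}(ik)$ are abelian.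

## A translation without a square root in $iJ\cap kJ$

The failure of (b) in the group of Theorem 1 can be seen directly, on the pair (3): $i=\iota_0$, $k=hih^{-1}$ with $1\ne h\in H$. We know $i\ne k$ and that both invert $\tau=\tau_1$. So $i\tau$ and $k\tau$ are involutions, and $\tau=i(i\tau)=k(k\tau)\in iJ\cap kJ$. We claim that $\tau$ has no square root in $iJ\cap kJ$; the roots $\rho=\tau_{1/2}$ and $\rho'=h\rho h^{-1}$ do not help, because $\rho$ belongs to $i$, $\rho'$ belongs to $k$, and they are different.

Suppose $\sigma\in iJ\cap kJ$ with $\sigma^2=\tau$; work in a lined group $G_n$ containing $\sigma$ and $G_0$. Put $j=i\sigma$ and $j'=i\rho$. Here $j\in J$ since $\sigma\in iJ$, and $j'\in J$ since $i$ inverts $\rho$. Both differ from $i$, as $\sigma,\rho\neq1$. We compute $jij=(i\sigma)i(i\sigma)=i\sigma^2=i\tau$, and in the same way $j'ij'=i\rho^2=i\tau$. So the line through $i,j$ and the line through $i,j'$ both contain the distinct involutions $i$ and $i\tau$, and they coincide. In this line $\sigma=ij$ and $\rho=ij'$ lie in a torsion-free abelian group, and $\sigma^2=\rho^2$, so $\sigma=\rho$. Now $k=hih^{-1}$ inverts $\rho'=h\rho h^{-1}$, so the same argument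 with $k$ and $\rho'$ in place of $i$ and $\rho$ gives $\sigma=\rho'$. But $\rho\ne\rho'$ by Step 1 of the proof of Theorem 1, a contradiction.
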